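# Swendsen–Wang gains a factor of the volume over the heat bath

## 1. The comparison theorem and its limits

**Theorem 1.** Let $G=(V,E)$ be a finite graph with $n=|V|\ge 1$ vertices, maximum degree $\Delta$ and chromatic number $\chi$. Let $q\ge 2$ be an integer, let $\beta\ge 0$, and let $\pi$ be the $q$-state Potts measure on $\Omega=\{1,\dots,q\}^V$,
$$\pi(\sigma)=\frac1Z\exp\Big(\beta\sum_{\{u,v\}\in E}\mathbf 1\{\sigma(u)=\sigma(v)\}\Big).$$
Let $P_{\rm SW}$ and $P_{\rm HB}$ be the Swendsen–Wang and heat-bath dynamics for $\pi$, and let $\lambda(\cdot)$ denote the spectral gap (all recalled in Section 2). If $\Delta\ge 1$, then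
$$\lambda(P_{\rm SW})\ \ge\ \frac{\delta}{5\,\Delta\,\chi^{7/2}}\;n\,\lambda(P_{\rm HB}),\qquad \delta=\delta(q,\beta,\Delta):=\frac{2e^{-\beta\Delta/2}+(q-2)e^{-\beta\Delta}}{q}.$$
If $\Delta=0$, then $\lambda(P_{\rm SW})=1=n\lambda(P_{\rm HB})$.

**Theorem 2.** Let $\Delta\ge1$ and $c^*(q,\beta,\Delta)=\inf_G \lambda(P_{\rm SW})/(n\lambda(P_{\rm HB}))$, the infimum being over finite graphs of maximum degree $\Delta$.

1. For all $q,\beta,\Delta$ there are graphs $G_n$ of maximum degree $\Delta$ with $|V(G_n)|=n\to\infty$ and $\lambda(P_{\rm SW})\le C(q,\beta,\Delta)\,n\lambda(P_{\rm HB})$.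
2. One has
$$\frac{e^{-\beta\Delta}}{5\Delta(\Delta+1)^{7/2}}\ \le\ \inf_{q\ge2}c^*(q,\beta,\Delta)\ \le\ 2^{\Delta}e^{-\beta\Delta}.$$
3. Let $\theta=\frac{e^\beta-1}{e^\beta+q-1}$. If $\Delta\ge3$ and $(\Delta-1)\theta^2>1$ (true for $\beta$ large), then $\sup_G \lambda(P_{\rm SW})/(n\lambda(P_{\rm HB}))=\infty$, the supremum being over finite graphs of maximum degree $\Delta$. On every tree with at least one edge, $\lambda(P_{\rm SW})=1-p(1-1/q)\ge 1/q$, where $p=1-e^{-\beta}$.

Let us unpack this. Every graph satisfies $\chi\le\Delta+1$ (color greedily), and $\delta\ge e^{-\beta\Delta}$, since $e^{-\beta\Delta/2}\ge e^{-\beta\Delta}$. So for $\Delta\ge1$ Theorem 1 gives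
$$\lambda(P_{\rm SW})\ge c\,|V(G)|\,\lambda(P_{\rm HB}),\qquad c=\frac{\delta}{5\Delta(\Delta+1)^{7/2}}>0,$$
and $c$ depends on $q,\beta,\Delta$ only. Whether such a bound holds was posed as a conjecture; the source of the problem is Mario Ullrich, "Rapid mixing of Swendsen-Wang dynamics in two dimensions", arXiv:1212.4908 (2012). The known inequality is
$$\lambda(P_{\rm SW})\ge q^{-1}\left(q\,e^{2\beta}\right)^{-2\Delta}\lambda(P_{\rm HB}),$$
and it is believed to be off by a factor $|V|$, because it compares Swendsen–Wang with a chain that changes only one vertex per step. Theorem 1 says that the conjecture is true.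

Theorem 2 describes what cannot be improved. Part 1 says that the order $n$ is optimal. Part 2 says that the factor $e^{-\beta\Delta}$ is optimal if one wants a bound uniform in $q$. Part 3 says that there is no reverse inequality: the ratio can be arbitrarily large. Nothing here claims that the dependence on $\beta$ is optimal for each fixed $q$, or that the powers of $\Delta$ are optimal.

## 2. Two chains for one measure

**Definition (Swendsen–Wang dynamics).** From a state $\sigma$, keep each edge $\{u,v\}$ with $\sigma(u)=\sigma(v)$ independently with probability $p=1-e^{-\beta}$ and delete all other edges. Then give each connected component of $(V,\text{kept edges})$ a color that is uniform in $\{1,\dots,q\}$, independently over components.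

**Definition (heat-bath dynamics).** From a state $\sigma$, pick a vertex $v$ uniformly at random and resample its color from the conditional distribution of $\pi$ given the colors of all other vertices.

Write $\sigma_v=\sigma(v)$ and $\sigma_S$ for the restriction of $\sigma$ to $S\subseteq V$. For instance, if $m_a$ neighbors of $v$ have color $a$, the heat bath gives $v$ the color $a$ with probability proportional to $e^{\beta m_a}$.

Both chains are reversible with respect to $\pi$, so they are self-adjoint operators on $L^2(\pi)$, and both have nonnegative spectrum; this will be visible from the formulas below. The spectral gap is $\lambda(P)=1-\lambda_2(P)$, with $\lambda_2$ the second largest eigenvalue counted with multiplicity. Norms and inner products are in $L^2(\pi)$ unless a subscript says otherwise, and $\pi(f)$ is the mean of $f$. Since constants are eigenfunctions with eigenvalue $1$, the variational principle gives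
$$\lambda(P)=\min\{\langle f,(I-P)f\rangle:\ \pi(f)=0,\ \|f\|=1\}. \tag{1}$$

## 3. The heat bath as a sum of projections

For $v\in V$ put
$$P_vf=E_\pi[f\mid\sigma_{V\setminus v}],\qquad Q_v=I-P_v .$$
Both are orthogonal projections in $L^2(\pi)$, and $\|Q_vf\|^2=E\,\mathrm{Var}(f\mid\sigma_{V\setminus v})$. The heat bath is $P_{\rm HB}=\frac1n\sum_vP_v$, which shows that it is self-adjoint and positive semidefinite. So $\langle f,(I-P_{\rm HB})f\rangle=\frac1n\sum_v\|Q_vf\|^2$, and by (1) the number
$$\gamma:=n\,\lambda(P_{\rm HB})$$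
is the largest number with
$$\gamma\,\mathrm{Var}_\pi f\le\sum_v\|Q_vf\|^2\quad\text{for all } f. \tag{2}$$
This is the quantity on the right of Theorem 1: the factor $n$ removes the $\frac1n$ from choosing one vertex.

We always have $\gamma\le1$. Indeed, take a nonconstant $f$ depending only on $\sigma_u$. Then $Q_vf=0$ for $v\ne u$ and $\|Q_uf\|^2=E\,\mathrm{Var}(f\mid\sigma_{V\setminus u})\le\mathrm{Var} f$; insert this in (2).

*Commutation.* Let $u\ne v$ be non-adjacent. No factor of $\pi$ contains both $\sigma_u$ and $\sigma_v$, so given $\sigma_{V\setminus\{u,v\}}$ these two colors are independent. Then $P_u$ integrates over $\sigma_u$ with a law that does not depend on $\sigma_v$, and vice versa, and Fubini gives $P_uP_v=P_vP_u$. Hence $P_u,P_v,Q_u,Q_v$ all commute.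

*Independent sets.* Let $I\subseteq V$ be an independent set (no edges inside). Put
$$L_I=\sum_{v\in I}Q_v,\qquad \Pi_I=\prod_{v\in I}P_v .$$
The $Q_v$, $v\in I$, are commuting orthogonal projections, so they have a common orthonormal eigenbasis. On each basis vector every $Q_v$ is $0$ or $1$, so $L_I$ is self-adjoint with spectrum in $\{0,1,2,\dots\}$. On that vector $\Pi_I$ is $1$ if all $Q_v$ are $0$, and $0$ otherwise. So $\Pi_I$ is the orthogonal projection onto $\ker L_I$. A function lies in $\ker L_I$ exactly when $P_vf=f$ for all $v\in I$, which, as $\pi$ has full support, means that $f$ depends on no $\sigma_v$ with $v\in I$. Therefore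
$$\Pi_If=E[f\mid\sigma_{V\setminus I}],\qquad \|(I-\Pi_I)f\|^2=E\,\mathrm{Var}(f\mid\sigma_{V\setminus I}). \tag{3}$$

*Example.* Let $q=2$, $\beta=0$. Then $\pi$ is uniform; let $\varepsilon_v=\pm1$ according to the color of $v$, and $w_S=\prod_{v\in S}\varepsilon_v$ for $S\subseteq V$. The $w_S$ are an orthonormal basis, $Q_vw_S=\mathbf 1\{v\in S\}w_S$, and so $L_Iw_S=|S\cap I|\,w_S$ while $(I-\Pi_I)w_S=\mathbf 1\{S\cap I\ne\emptyset\}w_S$. Think of $L_I$ as measuring a frequency, and of $I-\Pi_I$ as only noticing whether the frequency is nonzero.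

## 4. No edges, and one edge

*No edges ($\Delta=0$).* Here $\pi$ is uniform, and one Swendsen–Wang step recolors all vertices uniformly and independently. So $P_{\rm SW}$ is the projection onto constants and $\lambda(P_{\rm SW})=1$. Tensorization of variance, $\mathrm{Var}f\le\sum_v E\,\mathrm{Var}(f\mid\sigma_{V\setminus v})$ for product measures, says $\gamma\ge1$. Since $\gamma\le1$ always, $n\lambda(P_{\rm HB})=1$. This proves the case $\Delta=0$ of Theorem 1.

*One edge ($G=K_2$, $V=\{1,2\}$).* If $\sigma_1\ne\sigma_2$, a Swendsen–Wang step recolors both vertices independently. If $\sigma_1=\sigma_2$, it does so with probability $1-p$, and with probability $p$ it gives both the same uniform color. So $P_{\rm SW}f(\sigma)$ depends only on whether the two colors agree, and all nonzero eigenvalues come from the two-state chain on {agree, disagree}. That chain moves to "agree" with probability $p+(1-p)/q$ from "agree" and $1/q$ from "disagree", so its second eigenvalue is $p+\frac{1-p}q-\frac1q=p-\frac pq$. With $x=e^\beta$,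
$$\lambda(P_{\rm SW})=1-p\Big(1-\frac1q\Big)=\frac{x+q-1}{qx}.$$

For the heat bath, $\sigma_1$ is uniform, and given $\sigma_2$ the color $\sigma_1$ copies $\sigma_2$ with probability $\theta=\frac{x-1}{x+q-1}$ and is uniform otherwise: the probability of agreement is then $\theta+\frac{1-\theta}q=\frac{x}{x+q-1}$, as it should be. So for a mean-zero function $g$ of one color, $P_1[g(\sigma_1)]=\theta g(\sigma_2)$ and $P_2[g(\sigma_2)]=\theta g(\sigma_1)$. On functions $g_1(\sigma_1)+g_2(\sigma_2)$ with $g_1,g_2$ of mean zero, $P_1+P_2$ acts as $(g_1,g_2)\mapsto(g_1+\theta g_2,\ \theta g_1+g_2)$, with eigenvalues $1\pm\theta$. On mean-zero functions orthogonal to all of these, $P_1+P_2=0$. Hence $\gamma=2-(1+\theta)=1-\theta=\frac q{x+q-1}$, and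
$$\frac{\lambda(P_{\rm SW})}{n\lambda(P_{\rm HB})}=\frac{(x+q-1)^2}{q^2x}.$$
Because $(x-1+q)^2\ge q^2+2q(x-1)$, this ratio is at least $\frac1x+\frac{2(x-1)}{qx}\ge\frac1x+\frac{2(\sqrt x-1)}{qx}=\delta(q,\beta,1)$, so the theorem holds here with room to spare. For fixed $\beta$ and $q\to\infty$ the ratio tends to $1/x=e^{-\beta}$: the factor $e^{-\beta\Delta}$ of Theorem 2(2) is already visible. For $q=2$ and $\beta\to\infty$ the ratio tends to infinity.

One more thing can be read off. With $g\neq0$ of mean zero, $P_1P_2\,g(\sigma_1)=P_1g(\sigma_1)=\theta g(\sigma_2)$, but $P_2P_1\,g(\sigma_1)=\theta P_2g(\sigma_2)=\theta^2g(\sigma_1)$. So for $\beta>0$ the projections at adjacent vertices do not commute. This will be the main difficulty.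

## 5. Swendsen–Wang dominates the parallel update of an independent set

**Lemma 3.** Let $\Delta\ge 1$. For every independent set $I$ and every $f:\Omega\to\mathbb R$,
$$\langle f,(I-P_{\rm SW})f\rangle\ \ge\ \delta\,E\,\mathrm{Var}(f\mid\sigma_{V\setminus I}).$$

(On the left $I$ is the identity; elsewhere in the lemma it is the set.)

**Step 1: write the Swendsen–Wang form as a conditional variance.** The tool is the Edwards–Sokal measure on pairs $(\sigma,A)$ with $A\subseteq E$,
$$\nu(\sigma,A)\propto\prod_{\{u,v\}\in E}\big[(1-p)\mathbf 1\{uv\notin A\}+p\,\mathbf 1\{uv\in A\}\mathbf 1\{\sigma_u=\sigma_v\}\big].$$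
On $K_2$, for example, each of the $q^2$ pairs $(\sigma,\emptyset)$ has weight $1-p$, and each of the $q$ monochromatic $\sigma$ with $A=E$ has weight $p$.

Summing over $A$, an edge contributes $1$ if its endpoints agree and $1-p=e^{-\beta}$ if not. The $\sigma$-marginal is therefore proportional to $e^{-\beta|E|}\exp(\beta\sum\mathbf 1\{\sigma_u=\sigma_v\})$, so it is $\pi$. Given $\sigma$, the set $A$ contains each monochromatic edge independently with probability $p$. Given $A$, all colorings constant on the components of $(V,A)$ have equal weight, and no others occur. So a Swendsen–Wang step is: sample $A$ given $\sigma$, then a new $\sigma$ given $A$. That is, $P_{\rm SW}f=E_\nu[E_\nu[f|A]\mid\sigma]$. In particular $P_{\rm SW}$ is a conditional expectation composed with its adjoint, hence self-adjoint and positive semidefinite. Moreover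
$$\langle f,(I-P_{\rm SW})f\rangle=E_\nu f^2-E_\nu\big[f\,E_\nu[f|A]\big]=E_\nu f^2-E_\nu\big[E_\nu[f|A]^2\big]=E_\nu\mathrm{Var}(f|A)\ge E_\nu\mathrm{Var}(f\mid A,\sigma_{V\setminus I}),$$
since conditioning on more can only decrease the expected conditional variance.

**Step 2: factor over the vertices of $I$.** Fix $\tau=\sigma_{V\setminus I}$. Let $A_v$ be the set of edges of $A$ at $v\in I$, and $A_0$ the set of edges of $A$ inside $V\setminus I$. As $I$ is independent, each edge is either inside $V\setminus I$ or has exactly one endpoint in $I$. So with $\tau$ fixed the weight $\nu$ is a product of a function of $A_0$ and, for each $v\in I$, a function of $(\sigma_v,A_v)$. Given $\tau$, therefore, $A_0$ and the pairs $(\sigma_v,A_v)$, $v\in I$, are independent.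

Let $\mu_v$ be the law of $\sigma_v$ given $\tau$, and $\mu_\tau=\bigotimes_{v\in I}\mu_v$ that of $\sigma_I$. Let $T_v$ be the operator $h\mapsto E[h(\sigma_v)\mid A_v,\tau]$ from $L^2(\mu_v)$ to $L^2$ of the law of $A_v$ given $\tau$. With $\tau$ fixed, $f$ is a function of $\sigma_I$, and by independence $E[f\mid A,\tau]=\big(\bigotimes_vT_v\big)f$. So
$$E_\nu[\mathrm{Var}(f|A,\tau)\mid\tau]=\|f\|^2_{\mu_\tau}-\Big\|\bigotimes_v T_vf\Big\|^2=\langle f,(I-R)f\rangle_{\mu_\tau},\qquad R=\bigotimes_{v\in I}R_v,\quad R_v=T_v^*T_v .$$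
Each $R_v$ is self-adjoint and positive semidefinite. As a Markov chain on colors it reads: from $\sigma_v$ sample $A_v$, then a new $\sigma_v$ given $A_v$ and $\tau$.

**Step 3: bound the gap of $R_v$ from below.** Let $m_a$ be the number of neighbors of $v$ with $\tau$-color $a$, let $x_a=e^{\beta m_a}\ge1$ and $W=\sum_ax_a$. Then $\mu_v(a)=x_a/W$. If $A_v\ne\emptyset$, then $\sigma_v$ equals the color of the other endpoint of any edge in $A_v$, so it is determined and does not change. If $A_v=\emptyset$, then $\sigma_v$ is uniform, because the weight $(1-p)^{\deg v}$ of $(a,\emptyset)$ does not depend on $a$. Also $P(A_v=\emptyset\mid\sigma_v=a)=(1-p)^{m_a}=1/x_a$. Hence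
$$R_v(a,b)=\frac1{q\,x_a}\quad(b\ne a),\qquad \mu_v(a)R_v(a,b)=\frac1{qW},$$
and, comparing the Dirichlet form with the variance,
$$\langle h,(I-R_v)h\rangle_{\mu_v}=\frac1{2}\sum_{a,b}\frac1{qW}(h_a-h_b)^2,\qquad \mathrm{Var}_{\mu_v}h=\frac12\sum_{a,b}\frac{x_ax_b}{W^2}(h_a-h_b)^2 .$$
Term by term, the first is at least $\min_{a\ne b}\frac W{q\,x_ax_b}$ times the second. Now $W\ge x_a+x_b+(q-2)$, so
$$\frac W{q\,x_ax_b}\ \ge\ \frac1q\Big(\frac1{x_a}+\frac1{x_b}+\frac{q-2}{x_ax_b}\Big)\ \ge\ \frac1q\Big(\frac2{\sqrt{x_ax_b}}+\frac{q-2}{x_ax_b}\Big)\ \ge\ \delta ,$$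
by the AM–GM inequality and because $x_ax_b=e^{\beta(m_a+m_b)}\le e^{\beta\Delta}$ and the third expression decreases in $x_ax_b$.

**Step 4: tensorize.** By Step 3, $R_v$ has the simple eigenvalue $1$ (constants), and all its other eigenvalues lie in $[0,1-\delta]$. The products of eigenfunctions of the $R_v$ are an eigenbasis of $R$, with eigenvalues the products. On functions of $\mu_\tau$-mean zero at least one factor is not the constant, so that factor is in $[0,1-\delta]$ and all the others are in $[0,1]$. Nonnegativity matters here, since it keeps the product in $[0,1-\delta]$. Therefore $\langle f,(I-R)f\rangle_{\mu_\tau}\ge\delta\,\mathrm{Var}_{\mu_\tau}f$. Averaging over $\tau$ and combining with Step 1 proves Lemma 3. $\square$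

## 6. Why summing over vertices loses the factor, and why color classes do not help termwise

Let $\Delta\ge1$. The simplest use of Lemma 3 is with $I=\{v\}$. It gives $\langle f,(I-P_{\rm SW})f\rangle\ge\delta\|Q_vf\|^2$ for every $v$. Averaging over $v$,
$$\langle f,(I-P_{\rm SW})f\rangle\ge\frac\delta n\sum_v\|Q_vf\|^2=\delta\,\langle f,(I-P_{\rm HB})f\rangle ,$$
so $\lambda(P_{\rm SW})\ge\delta\,\lambda(P_{\rm HB})$. The factor $n$ is missing: we replaced the whole Swendsen–Wang step by one vertex update.

The remedy should be large independent sets. Let $V=I_1\cup\dots\cup I_k$ be a partition into independent sets with $k=\chi$, and write $L_i=L_{I_i}$, $\Pi_i=\Pi_{I_i}$. Lemma 3 and (3) give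
$$\langle f,(I-P_{\rm SW})f\rangle\ge\delta\max_{i}\|(I-\Pi_i)f\|^2 . \tag{4}$$
Since $\sum_v\|Q_vf\|^2=\sum_i\langle f,L_if\rangle$, we would be done if $\|(I-\Pi_i)f\|^2\ge c\,\langle f,L_if\rangle$ with $c$ independent of $n$. This is false. On the spectrum $\{0,1,2,\dots\}$ of $L_i$ we compare $\mathbf 1\{x\ne0\}$ with $x$, so the inequality goes the other way. In the example of Section 3, the function $f=w_{I_i}$ has $\|(I-\Pi_i)f\|^2=1$ and $\langle f,L_if\rangle=|I_i|$, which can be of order $n$.

High frequencies are the only trouble. If $f$ lay in the spectral subspace $\{L_i\le x_0\}$ for every $i$, we would get $\sum_v\|Q_vf\|^2\le x_0\sum_i\|(I-\Pi_i)f\|^2\le x_0k\max_i\|(I-\Pi_i)f\|^2$, and (2) would finish. So we would like to replace $f$ by a function without high frequencies. The operator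
$$e^{-tL_i}=\prod_{v\in I_i}\big((1-e^{-t})P_v+e^{-t}I\big),$$
which resamples each vertex of $I_i$ with probability $1-e^{-t}$, damps them. It moves $f$ little when $\|(I-\Pi_i)f\|$ is small, since $1-e^{-tx}\le\mathbf 1\{x\ne0\}$. At $\beta=0$ all the $L_i$ commute and one could apply all the $e^{-tL_i}$ at once. For $\beta>0$ they do not commute (Section 4), so smoothing class $i$ may raise the energy in the classes smoothed before. Two facts make this affordable:

- during the smoothing, at time $s$, the square root of the energy in class $i$ is at most a constant times $s^{-1/2}$, however large it was at time $0$;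
- what leaks into the other classes is governed by the integral of this square root, and $s^{-1/2}$ is integrable at $0$.

We therefore smooth the classes one after the other, and at each stage control only the energy in the classes already treated. In the classes still to come the energy may be of order $n$, and it does not matter.

## 7. Smoothing the color classes one after the other

**Proposition 4.** Let $\Delta\ge1$, and let $I_1,\dots,I_k$, $k=\chi$, be as above. For every $f$ with $\pi(f)=0$ and $\|f\|=1$,
$$\max_{i}\|(I-\Pi_i)f\|^2\ \ge\ \frac{\gamma}{5\Delta k^{7/2}} .$$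

Set $a=\max_i\|(I-\Pi_i)f\|$. Fix $t>0$ (chosen in Step 4), and define
$$f^{(0)}=f,\qquad f^{(i)}=e^{-tL_i}f^{(i-1)},\qquad b_i=\|(I-\Pi_i)f^{(i-1)}\| .$$

**Step 1: the smoothed functions stay close to $f$.** On the spectrum of $L_i$ we have $0\le1-e^{-tx}\le\mathbf 1\{x\ne0\}$, and $I-\Pi_i$ is the spectral projection onto $x\ne0$. Hence $\|(I-e^{-tL_i})f\|\le\|(I-\Pi_i)f\|\le a$. As $e^{-tL_i}$ is a contraction,
$$\|f^{(i)}-f\|\le\|e^{-tL_i}(f^{(i-1)}-f)\|+\|(e^{-tL_i}-I)f\|\le\|f^{(i-1)}-f\|+a .$$
By induction $\|f^{(i)}-f\|\le ia$. Consequently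
$$b_i\le\|(I-\Pi_i)f\|+\|f^{(i-1)}-f\|\le a+(i-1)a=ia. \tag{5}$$

**Step 2: smoothing bounds the energy in its own class.** Let $g=f^{(i-1)}$ and $g_s=e^{-sL_i}g$ for $0\le s\le t$, so $g_0=f^{(i-1)}$ and $g_t=f^{(i)}$. Then
$$\sum_{v\in I_i}\|Q_vg_s\|^2=\langle g_s,L_ig_s\rangle=\langle g,L_ie^{-2sL_i}g\rangle .$$
Only the component $(I-\Pi_i)g$, of norm $b_i$, contributes. The function $xe^{-2sx}$, $x\ge0$, has its maximum $\frac1{2es}$ at $x=\frac1{2s}$. So for $0<s\le t$
$$\Big(\sum_{v\in I_i}\|Q_vg_s\|^2\Big)^{1/2}\le\frac{b_i}{\sqrt{2es}} . \tag{6}$$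

**Step 3: smoothing class $i$ raises the energy elsewhere only a little.** Let $u\notin I_i$, let $N_i(u)$ be the set of neighbors of $u$ in $I_i$, and put $L_{i,u}=\sum_{v\in I_i\setminus N_i(u)}Q_v$. This operator is positive semidefinite, and it commutes with $Q_u$, because each of its $v$ is non-adjacent to and different from $u$. We have $\frac d{ds}g_s=-L_ig_s$, so
$$\frac{d}{ds}Q_ug_s=-Q_uL_ig_s=-L_{i,u}Q_ug_s-\sum_{v\in N_i(u)}Q_uQ_vg_s .$$
Multiply by $e^{-(t-s)L_{i,u}}$. In the derivative of the product the terms with $L_{i,u}$ cancel: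
$$\frac d{ds}\Big(e^{-(t-s)L_{i,u}}Q_ug_s\Big)=-e^{-(t-s)L_{i,u}}\sum_{v\in N_i(u)}Q_uQ_vg_s .$$
Integrating from $0$ to $t$,
$$Q_ug_t=e^{-tL_{i,u}}Q_ug_0-\int_0^te^{-(t-s)L_{i,u}}\sum_{v\in N_i(u)}Q_uQ_vg_s\,ds .$$
Now $e^{-(t-s)L_{i,u}}$ and $Q_u$ are contractions, so
$$\|Q_ug_t\|\le\|Q_ug_0\|+\int_0^t\sum_{v\in N_i(u)}\|Q_vg_s\|\,ds. \tag{7}$$

Let $U=I_1\cup\dots\cup I_{i-1}$ be the set of vertices already treated, and let $B$ be the $0/1$ adjacency matrix between $U$ and $I_i$. Its row sums and column sums are at most $\Delta$, so $\|B\|_{\ell^2\to\ell^2}\le\Delta$ (Schur test). With $w(s)=(\|Q_vg_s\|)_{v\in I_i}$, the integrand in (7) is $(Bw(s))_u$. Take $\ell^2$ norms over $u\in U$, use Minkowski's inequality for the sum and the integral, and then (6):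
$$\Big(\sum_{u\in U}\|Q_uf^{(i)}\|^2\Big)^{1/2}\le\Big(\sum_{u\in U}\|Q_uf^{(i-1)}\|^2\Big)^{1/2}+\Delta\int_0^t\frac{b_i}{\sqrt{2es}}\,ds .$$
Since $\int_0^t\frac{ds}{\sqrt{2es}}=\frac{2\sqrt t}{\sqrt{2e}}=\sqrt{2t/e}$, this reads
$$\Big(\sum_{u\in U}\|Q_uf^{(i)}\|^2\Big)^{1/2}\le\Big(\sum_{u\in U}\|Q_uf^{(i-1)}\|^2\Big)^{1/2}+\Delta\sqrt{\tfrac{2t}e}\;b_i. \tag{8}$$
Note the tension: (6) at $s=t$ wants $t$ large, (8) wants $t$ small. Letting $t\to\infty$, that is, replacing $f^{(i-1)}$ by $\Pi_if^{(i-1)}$, would make the bound (8) useless.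

**Step 4: add up and choose $t$.** Let $S_0=0$ and
$$S_i=\Big(\sum_{u\in I_1\cup\dots\cup I_i}\|Q_uf^{(i)}\|^2\Big)^{1/2}.$$
The classes are disjoint, so (8) for the first $i-1$ classes and (6) at $s=t$ for class $i$ give
$$S_i^2\le\Big(S_{i-1}+\Delta\sqrt{\tfrac{2t}e}\,b_i\Big)^2+\frac{b_i^2}{2et}. \tag{9}$$
We claim that for all $j$
$$S_j\le\frac1{\sqrt{2et}}\Big(\sum_{i=1}^jb_i^2\Big)^{1/2}+\Delta\sqrt{\tfrac{2t}e}\sum_{i=1}^jb_i. \tag{10}$$
For $j=0$ both sides are $0$. For the induction step call the two terms on the right of (10) for $j-1$ $X$ and $Y$, and put $y=\Delta\sqrt{2t/e}\,b_j$, $c^2=b_j^2/(2et)$. By (9), $S_j\le\sqrt{(X+Y+y)^2+c^2}$. The triangle inequality in $\mathbb R^2$ for $(X,c)+(Y+y,0)$ gives $\sqrt{(X+Y+y)^2+c^2}\le\sqrt{X^2+c^2}+Y+y$, which is the right side of (10) for $j$.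

Now take $j=k$, and use $b_i\le ia$ from (5), $\sum_{i\le k}i^2\le k^3$ and $\sum_{i\le k}i\le k^2$:
$$S_k\le\Big(\frac{k^{3/2}}{\sqrt{2et}}+\Delta\sqrt{\frac{2t}e}\,k^2\Big)a .$$
Choose $t=\frac1{2\Delta\sqrt k}$. The first term in the bracket is $k^{3/2}\sqrt{\Delta\sqrt k/e}=\sqrt{\Delta/e}\,k^{7/4}$, and the second is $\Delta k^2/\sqrt{e\Delta\sqrt k}=\sqrt{\Delta/e}\,k^{7/4}$. So
$$S_k\le Ka,\qquad K=2\sqrt{\Delta/e}\;k^{7/4}. \tag{11}$$

**Step 5: apply the heat-bath inequality to the smoothed function.** Each $L_i$ is self-adjoint and kills constants, so $e^{-tL_i}$ preserves the mean and $\pi(f^{(k)})=0$. By Step 1, $\|f^{(k)}\|\ge1-ka$. And $S_k^2=\sum_{v\in V}\|Q_vf^{(k)}\|^2$ is the full energy.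

If $ka<1$, then (2) for $f^{(k)}$ and (11) give $\sqrt\gamma\,(1-ka)\le S_k\le Ka$. Hence $\sqrt\gamma\le(K+k\sqrt\gamma)a\le(K+k)a$, as $\gamma\le1$. If $ka\ge1$, then $\sqrt\gamma\le1\le ka\le(K+k)a$. In both cases
$$a^2\ge\frac\gamma{(K+k)^2}.$$
Finally, as $k\le k^{7/4}$ and $\Delta\ge1$,
$$(K+k)^2\le k^{7/2}\big(1+2\sqrt{\Delta/e}\big)^2\le k^{7/2}\Delta\,(1+2/\sqrt e)^2\le5\Delta k^{7/2},$$
because $2/\sqrt e<1.2131$ and $2.2131^2<4.9$. This proves Proposition 4. $\square$

**Proof of Theorem 1.** The case $\Delta=0$ was done in Section 4. Let $\Delta\ge1$, $\pi(f)=0$, $\|f\|=1$. By (4), and then Proposition 4 with $k=\chi$,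
$$\langle f,(I-P_{\rm SW})f\rangle\ge\delta\max_i\|(I-\Pi_i)f\|^2\ge\frac{\delta\,\gamma}{5\Delta\chi^{7/2}},\qquad\gamma=n\lambda(P_{\rm HB}).$$
Minimize over $f$ and use (1). $\blacksquare$

## 8. Isolated vertices: the order $n$ cannot be improved

Here we prove Theorem 2(1). Let $G_n$, $n\ge\Delta+1$, be $H=K_{\Delta+1}$ together with $n-\Delta-1$ isolated vertices. Its maximum degree is $\Delta$. The measure $\pi$ is the product of the Potts measure on $H$ and uniform laws on the colors of the isolated vertices, and $\sum_vQ_v$ is a sum of operators acting on these independent blocks. In an eigenbasis of products the eigenvalues are sums of eigenvalues of the blocks, so the smallest eigenvalue on mean-zero functions is the minimum over the blocks. For $H$ it is $\gamma(H)=|V(H)|\lambda(P^H_{\rm HB})$. For an isolated vertex it is $1$, since there $Q_v$ is the projection onto mean-zero functions. Hence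
$$\gamma(G_n)\ge\min\{\gamma(H),1\}=\gamma(H)>0 ;$$
the last inequality holds because the heat bath on $H$ is irreducible, $\pi$ having full support. The number $\gamma(H)$ does not depend on $n$. As $P_{\rm SW}$ has nonnegative spectrum, $\lambda(P_{\rm SW})\le1\le\gamma(H)^{-1}\,n\lambda(P_{\rm HB})$, so $C=1/\gamma(H)$ works.

## 9. Complete graphs with many colors: the factor $e^{-\beta\Delta}$

Here we prove Theorem 2(2). The lower bound is Theorem 1 with $\delta\ge e^{-\beta\Delta}$ and $\chi\le\Delta+1$, for every $q$. For the upper bound take $G=K_m$ with $m=\Delta+1\ge2$, fix $\beta$, and let $q\to\infty$.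

**Step 1: Swendsen–Wang is slow to leave the monochromatic states.** Let $M$ be the set of monochromatic configurations and $f=\mathbf 1_M$. From $\sigma\in M$ every edge is kept with probability $p$, and the chain can leave $M$ only if the resulting percolation graph on $K_m$ is disconnected. Let $\rho$ be the probability of that; it does not depend on $q$. A disconnected graph has a cut with no kept edge. There are $2^{m-1}-1$ cuts, each of size $j(m-j)\ge m-1$ for some $1\le j\le m-1$, so
$$\rho\le\sum_{\rm cuts}(1-p)^{|{\rm cut}|}\le2^{m-1}e^{-\beta(m-1)}=2^\Delta e^{-\beta\Delta}.$$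
We have $\langle f,(I-P_{\rm SW})f\rangle=\sum_{\sigma\in M}\pi(\sigma)P_{\rm SW}(\sigma,\Omega\setminus M)\le\pi(M)\rho$ and $\mathrm{Var}f=\pi(M)(1-\pi(M))$, so
$$\lambda(P_{\rm SW})\le\frac{\rho}{1-\pi(M)} .$$
All weights $e^{\beta\sum\mathbf 1\{\cdot\}}$ are at least $1$, so $Z\ge q^m$ and $\pi(M)\le q\,e^{\beta m(m-1)/2}/q^m\to0$ as $q\to\infty$.

**Step 2: the conditional laws of the heat bath are almost uniform.** The law of $\sigma_v$ given the rest is $x_a/W$ with $x_a=e^{\beta m_a}$, as in Section 5, and $x_a/W\ge1/W$. Its total variation distance to uniform is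
$$\sum_a\Big(\frac1q-\frac{x_a}W\Big)_+\le1-\frac qW\le\frac{W-q}q=\frac1q\sum_a(e^{\beta m_a}-1)\le\frac{e^{\beta\Delta}-1}q .$$
The last inequality uses $\sum_am_a\le\Delta$ and $(1+r)(1+s)-1\ge r+s$ for $r,s\ge0$, applied repeatedly. So any two conditional laws at $v$ are within $\eta=2(e^{\beta\Delta}-1)/q$ of each other.

**Step 3: contract the Hamming distance.** Let $\sigma,\sigma'$ differ only at $w$. Update the same random vertex $v$ in both, coupling the two new colors optimally, so that they differ with probability equal to the total variation distance. If $v=w$, the two laws are equal and the Hamming distance becomes $0$. If $v\sim w$, the distance becomes $2$ with probability at most $\eta$, and otherwise remains $1$. If $v$ is neither, the laws are equal and the distance remains $1$. So the mean distance after one step is at most $1-\frac{1-\Delta\eta}n$, with $n=m$. Let $\mathrm{Lip}(f)$ be the Lipschitz constant of $f$ for the Hamming distance. Because this is a path metric, $\mathrm{Lip}$ is attained on pairs at distance $1$, and for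 such a pair
$$|P_{\rm HB}f(\sigma)-P_{\rm HB}f(\sigma')|\le\mathrm{Lip}(f)\,E[\text{new distance}]\le\Big(1-\frac{1-\Delta\eta}n\Big)\mathrm{Lip}(f).$$
Apply this to a nonconstant eigenfunction for $\lambda_2(P_{\rm HB})\ge0$, for which $\mathrm{Lip}(f)>0$: we get $\lambda_2\le1-\frac{1-\Delta\eta}n$. Thus $n\lambda(P_{\rm HB})\ge1-\Delta\eta\to1$ as $q\to\infty$.

**Step 4: combine.** For $q$ large,
$$\frac{\lambda(P_{\rm SW})}{n\lambda(P_{\rm HB})}\le\frac{\rho}{(1-\pi(M))(1-\Delta\eta)} ,$$
and the $\limsup$ of the left side as $q\to\infty$ is at most $\rho\le2^\Delta e^{-\beta\Delta}$. Since $c^*(q,\beta,\Delta)$ is at most this ratio for each $q$, the infimum over $q$ is at most $2^\Delta e^{-\beta\Delta}$.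

## 10. Trees: Swendsen–Wang can be faster by any factor

Here we prove Theorem 2(3).

**Step 1: compute the Swendsen–Wang gap on a tree with at least one edge.** If $\beta=0$, then $p=0$, the chain is the projection onto constants, and the gap is $1=1-p(1-1/q)$. Let $\beta>0$, so $0<p<1$, and every $A\subseteq E$ has positive $\nu$-probability. Let $T=E_\nu[\,\cdot\mid\sigma]$ act from $L^2$ of the law of $A$ to $L^2(\pi)$. Its adjoint is $T^*=E_\nu[\,\cdot\mid A]$, and $P_{\rm SW}=TT^*$ by Section 5. The nonzero eigenvalues of $TT^*$ coincide, with multiplicity, with those of $T^*T$, which is the chain $A\to\sigma\to A'$ on subsets of $E$.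

Given $A$, contract the components of $(V,A)$. The result is a tree with edge set $E\setminus A$, and its vertices carry i.i.d. uniform colors. Reveal these colors outward from a root: each new color is uniform and independent of all previous ones, so it agrees with its parent's color with probability $1/q$, independently of what was revealed. So the events "the endpoints agree", for $e\in E\setminus A$, are independent with probability $1/q$, while endpoints of edges in $A$ always agree. Then $A'$ keeps each agreeing edge with probability $p$. Hence, given $A$, the edges are in $A'$ independently, with probability $p$ if $e\in A$ and $p/q$ if $e\notin A$. So $T^*T$ is a product over edges of the two-state chains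
$$\begin{pmatrix}1-p/q&p/q\\1-p&p\end{pmatrix}$$
on $\{e\notin A,\ e\in A\}$, with eigenvalues $1$ and $p-p/q\in(0,1)$. The eigenvalues of the product are the powers $(p-p/q)^j$, $0\le j\le|E|$, and the second largest is $p-p/q$. It is nonzero, so it is also $\lambda_2(P_{\rm SW})$. Thus
$$\lambda(P_{\rm SW})=1-p\Big(1-\frac1q\Big)\ge\frac1q .$$
For $K_2$ this is the value of Section 4.

**Step 2: find a slow function for the heat bath.** Let $\Delta\ge3$ and $b=\Delta-1\ge2$, and take the complete $b$-ary tree of height $h\ge2$. The root has degree $b$, the other internal vertices (there are some, as $h\ge2$) have degree $b+1=\Delta$, so the maximum degree is $\Delta$. Given a parent's color, put weight proportional to $e^\beta$ on the same color and to $1$ on each other color; as in Section 4, this means that the child copies its parent with probability $\theta$ and is uniform otherwise. With a uniform root the product of these transition probabilities is proportional to the Potts weight, so this describes $\pi$. We may root the tree at any vertex.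 Rooting at $x$ and following the path to $y$, the color is still a copy of $\sigma_x$ with probability $\theta^{d(x,y)}$ and is uniform otherwise. Hence
$$\mathrm{Cov}(\mathbf 1\{\sigma_x=1\},\mathbf 1\{\sigma_y=1\})=\frac1q\Big(\theta^{d}+\frac{1-\theta^{d}}q\Big)-\frac1{q^2}=\frac1q\Big(1-\frac1q\Big)\theta^{d}\ge0,\qquad d=d(x,y).$$

Let $f=\sum_{x\text{ leaf}}\mathbf 1\{\sigma_x=1\}$. Ordered pairs of leaves in different subtrees below the root are at distance $2h$, and there are $b^h(b^h-b^{h-1})\ge b^{2h}/2$ of them. The other covariances are nonnegative, so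
$$\mathrm{Var}f\ge\frac12\cdot\frac1q\Big(1-\frac1q\Big)b^{2h}\theta^{2h}.$$
On the other hand $Q_vf=0$ if $v$ is not a leaf. For a leaf, $Q_vf=Q_v\mathbf 1\{\sigma_v=1\}$, with squared norm at most $\mathrm{Var}\,\mathbf 1\{\sigma_v=1\}=\frac1q(1-\frac1q)$. There are $b^h$ leaves, so
$$\sum_v\|Q_vf\|^2\le b^h\,\frac1q\Big(1-\frac1q\Big).$$

**Step 3: compare.** By (2), $n\lambda(P_{\rm HB})=\gamma\le2\,(b\theta^2)^{-h}$. If $(\Delta-1)\theta^2=b\theta^2>1$, this tends to $0$ as $h\to\infty$, while $\lambda(P_{\rm SW})\ge1/q$ by Step 1. So the ratio $\lambda(P_{\rm SW})/(n\lambda(P_{\rm HB}))$ is unbounded over graphs of maximum degree $\Delta$. The condition holds for $\beta$ large, because $\theta\to1$ as $\beta\to\infty$ and $\Delta-1\ge2$. This completes the proof of Theorem 2. $\blacksquare$
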